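\title{Dessins of type $(3,2,p)$ with monodromy group $\mathrm{PSL}_n(q)$}

\begin{abstract}
We prove that whenever $q$ is a prime power, $n\ge 2$ and $p=(q^n-1)/(q-1)$ is a prime greater than $3$, there is a dessin d'enfant of type $(3,2,p)$ and degree $p$ with monodromy group $\mathrm{PSL}_n(q)$. The main tool is a construction valid over every field $F$: for odd $n\ge 3$, each monic polynomial of degree $n$ with constant term $-1$ is the characteristic polynomial of a product $yx$ with $x,y\in\mathrm{SL}_n(F)$ of orders $3$ and $2$. For odd $n$ we drop the primality of $N=(q^n-1)/(q-1)$ and show that a one-face dessin of type $(3,2,N)$ and degree $N$ with monodromy group $\mathrm{PSL}_n(q)$ in its natural action exists if and only if $\gcd(n,q-1)=1$. For the conjugacy classes of $x$ and $y$ given by the construction we determine the number of dessins, their genus, and their field of moduli, and show that they form one Galois orbit.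
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{dessin d'enfant} is a connected graph with black and white vertices, each edge joining a black vertex to a white one, drawn on a closed oriented surface so that its complement is a union of open discs, the \emph{faces}. Its \emph{degree} $N$ is the number of edges. Sending each edge to the next one counterclockwise around its black end gives a permutation $x$ of the edges; doing the same at the white ends gives $y$; and we put $z=(xy)^{-1}$. The cycles of $x$, $y$, $z$ correspond to the black vertices, the white vertices and the faces. In this way dessins of degree $N$ up to isomorphism are the same as triples $(x,y,z)$ in $S_N$ with $xyz=1$ that generate a transitive group, up to simultaneous conjugation. The group $\langle x,y,z\rangle=\langle x,y\rangle$ is the \emph{monodromy group}, and the \emph{type} is the triple of orders of $x,y,z$. With $c(\cdot)$ the number of cycles, Euler's formula gives the genus $g$: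
\begin{equation}\label{eq:euler}
2-2g=c(x)+c(y)+c(z)-N .
\end{equation}
We compose permutations and linear maps from right to left. Since $xy=y^{-1}(yx)y$, the element $z$ is conjugate to $(yx)^{-1}$, and we work with $yx$.

Let $p$ be a prime. In a dessin of type $(3,2,p)$ and degree $p$, the permutation $z$ has order $p$ on $p$ points, so it is a $p$-cycle and the dessin has one face. Its monodromy group is a transitive group of degree $p$ generated by an element of order $3$ and an involution. Projective geometry supplies candidates. The group $\mathrm{PSL}_n(q)$ acts $2$-transitively on the $(q^n-1)/(q-1)=1+q+\dots+q^{n-1}$ points of $\mathbb{P}^{n-1}(\mathbb{F}_q)$, and a prime of this form, with $q$ a prime power and $n\ge2$, is called a \emph{projective prime}. The pair $(q,n)$ need not be unique: $31=1+5+5^2=1+2+2^2+2^3+2^4$. The following conjecture is posed in \cite{JZ}.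

\begin{quote}
\emph{For every prime power $q$ and every $n\ge2$ such that $p=(q^n-1)/(q-1)$ is a prime greater than $3$, there is a dessin of type $(3,2,p)$ and degree $p$ with monodromy group $\mathrm{PSL}_n(q)$.}
\end{quote}

The two smallest projective primes show both the restriction and the pattern. For $p=3$, where $(q,n)=(2,2)$, the elements $x,z\in S_3$ would be even, so $y=x^{-1}z^{-1}$ would be an even involution in $S_3$, and there is none. For $p=5$, where $(q,n)=(4,2)$, the group $\mathrm{PSL}_2(4)$ has order $60$ and acts faithfully on $5$ points, so it is $A_5$. With $x=(1\,2\,3)$ and $y=(1\,4)(2\,5)$ we get $yx=(1\,5\,2\,3\,4)$, and $\langle x,y\rangle=A_5$ because its order is divisible by $30$ and $A_5$ is simple. Here generation came for free once the product was a $p$-cycle. The same happens in general, so the heart of the matter is to write a $p$-cycle of $\mathrm{PSL}_n(q)$ as a product of elements of orders $2$ and $3$, in every dimension and every characteristic, including $2$ and $3$.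

\begin{theorem}\label{thm:conj}
Let $q$ be a prime power, $n\ge2$, and let $p=(q^n-1)/(q-1)>3$ be prime. Then there is a dessin of type $(3,2,p)$ and degree $p$ with monodromy group $\mathrm{PSL}_n(q)$, acting on the points of $\mathbb{P}^{n-1}(\mathbb{F}_q)$.
\end{theorem}

A $p$-cycle in $\mathrm{SL}_n(q)$ is recognized by its characteristic polynomial (Lemma~\ref{lem:cycles}), so the factorization is a question of linear algebra, and it has the following answer.

\begin{theorem}\label{thm:linear}
Let $F$ be any field, let $n=2m+1\ge3$ be odd, and let $f\in F[t]$ be monic of degree $n$ with $f(0)=-1$. Then there are $x,y\in\mathrm{SL}_n(F)$ of orders exactly $3$ and $2$ such that $yx$ has characteristic polynomial $f$.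
\end{theorem}

The condition $f(0)=-1$ is necessary, since $f(0)=(-1)^n\det(yx)$.

For odd $n$ we can say more, without assuming primality. Let $n=2m+1\ge3$, $q=r^e$ with $r$ prime, $N=(q^n-1)/(q-1)$ and $\varepsilon=(-1)^m$. Let $P_3$ and $C$ be the companion matrices of $t^3-1$ and $t^2+t+1$, and define
\begin{itemize}
\item $\mathcal X$, the $\mathrm{GL}_n(q)$-conjugacy class of $P_3\oplus C^{\oplus(m-1)}$;
\item $\mathcal Y$, the set of $y\in\mathrm{GL}_n(q)$ with $y^2=1$ and $\operatorname{rank}(y-\varepsilon)=m$.
\end{itemize}
These are conjugacy classes of elements of orders $3$ and $2$ in $\mathrm{SL}_n(q)$ (Lemma~\ref{lem:classes}). A dessin has monodromy group $\mathrm{PSL}_n(q)$ \emph{in its natural action} if some bijection between its edges and the points of $\mathbb{P}^{n-1}(\mathbb{F}_q)$ carries the monodromy group onto $\mathrm{PSL}_n(q)$. When $\gcd(n,q-1)=1$ we have $\mathrm{PSL}_n(q)=\mathrm{SL}_n(q)$, and the condition $x\in\mathcal X$, $y\in\mathcal Y$ does not depend on the bijection (Section~\ref{sec:count}). The action of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ on dessins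 and the field of moduli are recalled in Section~\ref{sec:galois}; $\varphi$ is Euler's function.

\begin{theorem}\label{thm:odd}
Let $n=2m+1\ge3$, $q=r^e$, $N$, $\mathcal X$, $\mathcal Y$ be as above.
\begin{enumerate}
\item[(1)] The group $\mathrm{PSL}_n(q)$, acting on points, contains an $N$-cycle if and only if $\gcd(n,q-1)=1$. So this condition is necessary for a one-face dessin of degree $N$ with monodromy group $\mathrm{PSL}_n(q)$ in its natural action.
\item[(2)] Let $\gcd(n,q-1)=1$, so that $G=\mathrm{SL}_n(q)=\mathrm{PSL}_n(q)$, and let $T\in G$ act as an $N$-cycle. Then there are exactly $N$ pairs $(x,y)\in\mathcal X\times\mathcal Y$ with $yx=T$. They form one regular orbit under conjugation by $\langle T\rangle$, and every such pair generates $G$.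
\item[(3)] A one-face dessin of type $(3,2,N)$ and degree $N$ with monodromy group $\mathrm{PSL}_n(q)$ in its natural action exists if and only if $\gcd(n,q-1)=1$. In that case exactly $\varphi(N)/(ne)$ isomorphism classes have $x\in\mathcal X$, $y\in\mathcal Y$. Their genus is $g=\frac1{12}(N+6-4F_x-3F_y)$, where
\[
F_x=\begin{cases}1 & q\equiv2 \pmod 3,\\[2pt] \dfrac{2(q^m-1)}{q-1}+1 & q\equiv 1\pmod 3,\\[8pt] \dfrac{q^m-1}{q-1} & q\equiv 0\pmod 3,\end{cases}
\qquad
F_y=\begin{cases}\dfrac{q^{m+1}-1}{q-1} & q \text{ even},\\[8pt] \dfrac{q^{m+1}+q^m-2}{q-1} & q\text{ odd}.\end{cases}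
\]
\item[(4)] These $\varphi(N)/(ne)$ dessins form a single orbit of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. The field of moduli of each is the fixed field of $\langle r\rangle\le(\mathbb Z/N)^*$ in $\mathbb Q(\exp(2\pi i/N))$.
\end{enumerate}
\end{theorem}

If $N=p$ is prime then $\gcd(n,q-1)=1$ automatically (Section~\ref{sec:conj}), and part (3) gives $(p-1)/(ne)$ dessins. Substituting into the formulas of part (3) gives the following values; the last row has composite $N=7\cdot13$.
\[
\begin{array}{c|ccccc}
(q,n) & N & \varphi(N)/(ne) & F_x & F_y & g\\ \hline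
(2,3) & 7 & 2 & 1 & 3 & 0\\
(3,3) & 13 & 4 & 1 & 5 & 0\\
(5,3) & 31 & 10 & 1 & 7 & 1\\
(2,5) & 31 & 6 & 1 & 7 & 1\\
(9,3) & 91 & 12 & 1 & 11 & 5
\end{array}
\]
For $(q,n)=(4,3)$, in contrast, $\gcd(n,q-1)=3$ and $\mathrm{PSL}_3(4)$ contains no $21$-cycle.

Beyond linear algebra, Theorem~\ref{thm:conj} uses theorems of Burnside and of Cameron and Kantor on $2$-transitive groups; Theorem~\ref{thm:odd} uses Kantor's theorem on Singer cycles and an inequality of Scott. Each is stated where it is used.

\section{Prescribing the characteristic polynomial of $yx$}\label{sec:linear}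

The characteristic polynomial of $yx$ depends on the relative position of $x$ and $y$ in a highly nonlinear way. It becomes an affine function, however, if we fix $y$ and change only one column of $x$, because a determinant is linear in each column. So we look for a family of matrices with $x^3=1$ that differ in one column only. Suppose $x$ preserves a hyperplane $S$, satisfies $x^2+x+1=0$ on $S$, and sends a vector $v\notin S$ to $v+w$ with $w\in S$. Then
\begin{equation}\label{eq:cube}
x^3v=v+w+xw+x^2w=v ,
\end{equation}
so $x^3=1$ for \emph{every} $w\in S$. We build $x|_S$ from copies of $C$, so $\dim S=2m$ is even; this is where the parity of $n$ enters. The vector $w$ has $2m$ coordinates and $f$ has $2m$ free coefficients, so it remains to choose $y$ such that the linear part of $w\mapsto\det(t-yx)$ is injective.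

\begin{example}\label{ex:three}
Let $n=3$, with basis $e_0,e_1,e_2$, $S=\langle e_0,e_1\rangle$ and $w=ae_0+be_1$. Take
\[
x=\begin{pmatrix}0&-1&a\\1&-1&b\\0&0&1\end{pmatrix},\qquad
y=\begin{pmatrix}-1&0&0\\0&0&1\\0&1&0\end{pmatrix},\qquad
yx=\begin{pmatrix}0&1&-a\\0&0&1\\1&-1&b\end{pmatrix}.
\]
Expanding $\det(t-yx)$ along the first row gives
\[
t\,\bigl(t(t-b)+1\bigr)-1+at=t^3-bt^2+(1+a)t-1,
\]
so each monic cubic with constant term $-1$ occurs for exactly one $(a,b)$.

Over $\mathbb{F}_2$ take $a=b=0$, so that $f=t^3+t+1$. Denote the seven points of the plane by the indices of the basis vectors involved, so that $02$ is the point $e_0+e_2$. Then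
\[
x=(0,1,01)(02,12,012)(2),\qquad y=(0)(1,2)(01,02)(12)(012),
\]
and $yx=(0,2,1,02,12,012,01)$ is a $7$-cycle. With three black vertices, five white vertices and one face, \eqref{eq:euler} gives genus $0$; the dessin is the tree in Figure~\ref{fig:tree}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (0,0)--node[above]{$01$}(1,0)--node[above]{$02$}(2,0);
\draw (0,0)--node[left]{$0$}(-0.5,0.87);
\draw (0,0)--node[right]{$1$}(-0.5,-0.87)--node[above]{$2$}(-1.5,-0.87);
\draw (2,0)--node[right]{$012$}(2.5,0.87);
\draw (2,0)--node[right]{$12$}(2.5,-0.87);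
\foreach \p in {(0,0),(2,0),(-1.5,-0.87)} \filldraw \p circle (2pt);
\foreach \p in {(1,0),(-0.5,0.87),(-0.5,-0.87),(2.5,0.87),(2.5,-0.87)} \filldraw[fill=white] \p circle (2pt);
\end{tikzpicture}
\caption{A plane dessin of type $(3,2,7)$ and degree $7$ with monodromy group $\mathrm{PSL}_3(2)$. The edges are the points of $\mathbb{P}^2(\mathbb{F}_2)$, with $02$ standing for $e_0+e_2$; the permutations $x$ and $y$ rotate the edges counterclockwise around the black and the white vertices.}
\label{fig:tree}
\end{figure}

In the example $x$ couples $e_0$ with $e_1$, while $y$ couples $e_1$ with $e_2$. Had $y$ preserved the plane $S$, then $yx$ would preserve it too, and no irreducible $f$ could occur. In general we stagger the blocks in the same way: $x$ acts on the planes $\langle e_0,e_1\rangle,\langle e_2,e_3\rangle,\dots$ and $y$ on the planes $\langle e_1,e_2\rangle,\langle e_3,e_4\rangle,\dots$.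

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $V$ have basis $e_0,\dots,e_{2m}$ with dual basis $\alpha_0,\dots,\alpha_{2m}$. Let $S=\langle e_0,\dots,e_{2m-1}\rangle$ and $\varepsilon=(-1)^m$. Define $y$, and $x_w$ for $w\in S$, by
\begin{gather}
ye_0=\varepsilon e_0,\qquad ye_{2i-1}=e_{2i},\quad ye_{2i}=e_{2i-1}\quad(1\le i\le m),\label{eq:y}\\
x_we_{2i}=e_{2i+1},\quad x_we_{2i+1}=-e_{2i}-e_{2i+1}\quad(0\le i\le m-1),\qquad x_we_{2m}=e_{2m}+w.\label{eq:x}
\end{gather}
Then $y^2=1$, $ye_1\ne e_1$, and $\det y=\varepsilon(-1)^m=1$; this is the purpose of the sign $\varepsilon$. On each plane $\langle e_{2i},e_{2i+1}\rangle$ the map $x_w$ acts by $C$, which has determinant $1$ and satisfies $C^2+C+1=0$, and $x_w$ acts trivially on $V/S$. Hence $\det x_w=1$, and $x_w^3=1$ by \eqref{eq:cube}, while $x_we_0\neq e_0$. So $x_w$ and $y$ lie in $\mathrm{SL}_n(F)$ and have orders $3$ and $2$ in every characteristic.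

\emph{The affine map.} Put $T_w=yx_w$. From \eqref{eq:y} and \eqref{eq:x},
\begin{equation}\label{eq:T}
\begin{aligned}
T_we_{2i}&=e_{2i+2} &&(0\le i\le m-1), &\qquad T_we_1&=-\varepsilon e_0-e_2,\\
T_we_{2i+1}&=-e_{2i-1}-e_{2i+2} &&(1\le i\le m-1), & T_we_{2m}&=e_{2m-1}+yw .
\end{aligned}
\end{equation}
Thus $t-T_w$ arises from $t-T_0$ by subtracting $yw$ from the last column. The cofactors of that column form the last row of the adjugate matrix, so expansion along it gives
\[
\det(t-T_w)=\det(t-T_0)-L(w),\qquad L(w)=\alpha_{2m}\bigl(\operatorname{adj}(t-T_0)\,yw\bigr).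
\]
The map $L$ is $F$-linear in $w$. Both determinants are monic of degree $n$ with constant term $(-1)^n\cdot 1=-1$, so $L$ maps $S$ into the space $U=\langle t,t^2,\dots,t^{2m}\rangle$, and $\dim S=\dim U=2m$. The polynomial $\det(t-T_0)-f$ also lies in $U$. If $L$ is injective, it is onto $U$, and exactly one $w$ satisfies $\det(t-T_w)=f$, which proves the theorem.

\emph{Injectivity of $L$.} Let $L(w)=0$ and $u=yw$. Over the field $F((t^{-1}))$,
\[
\operatorname{adj}(t-T_0)=\det(t-T_0)\,(t-T_0)^{-1}=\det(t-T_0)\sum_{k\ge0}T_0^k\,t^{-k-1},
\]
so $\alpha_{2m}(T_0^ku)=0$ for all $k\ge0$. Let $\Phi\subseteq V^*$ be the span of the functionals $\alpha_{2m}T_0^k$. We show that $\Phi=V^*$; then $u=0$ and $w=0$. The map $\phi\mapsto\phi T_0$ is injective on $V^*$ and sends $\Phi$ into itself, hence onto itself. Therefore $\phi T_0\in\Phi$ implies $\phi\in\Phi$. Reading \eqref{eq:T} with $w=0$ by rows, we find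
\[
\begin{aligned}
\alpha_{2m-1}T_0&=\alpha_{2m}, &\qquad \alpha_{2i-1}T_0&=-\alpha_{2i+1} &&(1\le i\le m-1),\\
\alpha_0T_0&=-\varepsilon\alpha_1, & \alpha_{2i+2}T_0&=\alpha_{2i}-\alpha_{2i+1} &&(0\le i\le m-1).
\end{aligned}
\]
Starting from $\alpha_{2m}\in\Phi$, the first line puts $\alpha_{2m-1},\alpha_{2m-3},\dots,\alpha_1$ into $\Phi$ in turn. The second line then gives $\alpha_0$, and after it $\alpha_2,\alpha_4,\dots,\alpha_{2m-2}$. So $\Phi=V^*$.
\end{proof}

\section{Full cycles on projective space}\label{sec:cycles}

We now translate ``acts as an $N$-cycle'' into a condition on the characteristic polynomial. Here $n\ge2$ is arbitrary, $N=(q^n-1)/(q-1)$, $V=\mathbb{F}_q^n$, $K=\mathbb{F}_{q^n}$, and $Z\cong\mathbb{F}_q^*$ is the group of scalar matrices. Recall that multiplication by $a\in K$, as an $\mathbb{F}_q$-linear map of $K$, has determinant the norm $a^{1+q+\dots+q^{n-1}}=a^N$, and that the norm maps the cyclic group $K^*$ onto $\mathbb{F}_q^*$. Part (a) of the lemma contains Theorem~\ref{thm:odd}(1), since in a one-face dessin $z$ is an $N$-cycle.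

\begin{lemma}\label{lem:cycles}
\begin{enumerate}
\item[(a)] $\mathrm{PSL}_n(q)$ contains an $N$-cycle on points if and only if $\gcd(n,q-1)=1$.
\item[(b)] Let $\gcd(n,q-1)=1$ and $G=\mathrm{SL}_n(q)$. Then $\mathrm{GL}_n(q)=G\times Z$, and $G=\mathrm{PSL}_n(q)=\mathrm{PGL}_n(q)$ has trivial center and acts faithfully on points. Every $\zeta\in K^*$ of order $N$ has degree $n$ over $\mathbb{F}_q$ and norm $1$. An element $T\in G$ is an $N$-cycle if and only if its characteristic polynomial is the minimal polynomial of such a $\zeta$. In that case $T$ has order $N$, the centralizer of $T$ in $\operatorname{End}(V)$ is the field $\mathbb{F}_q[T]\cong K$, and $\mathbb{F}_q[T]^*=\langle T\rangle\times Z$.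
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T\in\mathrm{SL}_n(q)$ act as an $N$-cycle. The abelian group $A=\langle T\rangle Z$ is transitive on the nonzero vectors. An element of $A$ fixing one nonzero vector fixes all of them, so $|A|=q^n-1$. By transitivity $T$ has no invariant subspace other than $0$ and $V$. The kernel of a nonzero element of the commutative algebra $K_T=\mathbb{F}_q[T]$ is $T$-invariant, hence $0$, so $K_T$ is a finite field. The $K_T$-subspaces of $V$ are $T$-invariant, so $\dim_{K_T}V=1$ and $|K_T|=q^n$. Comparing orders gives $A=K_T^*$. The determinant on $K_T^*$ is the norm, which is onto $\mathbb{F}_q^*$, while $\det A=\det Z=(\mathbb{F}_q^*)^n$. So $\lambda\mapsto\lambda^n$ is onto $\mathbb{F}_q^*$, that is, $\gcd(n,q-1)=1$.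

Now let $\gcd(n,q-1)=1$. Then $\det\colon Z\to\mathbb{F}_q^*$ is bijective, so $\mathrm{GL}_n(q)=G\times Z$. The center of $G$ and the kernel of its action on points both equal $G\cap Z=1$. Let $\zeta\in K^*$ have order $N$, and let $\mu_\zeta$ be multiplication by $\zeta$ on $K\cong V$. Then $\det\mu_\zeta=\zeta^N=1$. If $\mu_\zeta^j$ fixes a point, then $\zeta^j=\lambda\in\mathbb{F}_q^*$ and $\lambda^n=\det\mu_\zeta^j=1$, so $\lambda=1$. Thus the cyclic group $\langle\mu_\zeta\rangle$ of order $N$ acts on $N$ points with trivial stabilizers, and $\mu_\zeta$ is an $N$-cycle. This proves (a). By the first paragraph $|\mathbb{F}_q[\zeta]|=q^n$, so the minimal polynomial $f$ of $\zeta$ has degree $n$. Any $T$ with characteristic polynomial $f$ makes $V$ a one-dimensional space over $\mathbb{F}_q[t]/(f)$, so it is conjugate to $\mu_\zeta$ and is an $N$-cycle.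

Conversely, let $T\in G$ be an $N$-cycle, and let $\zeta$ be its image under an isomorphism $K_T\cong K$. Then $\zeta^N=\det T=1$, and the order of $T$ is a multiple of $N$, so $T$ and $\zeta$ have order $N$. The minimal polynomial of $T$ is that of $\zeta$; it has degree $n$ and so equals the characteristic polynomial. A linear map commuting with $T$ is a $K_T$-linear map of the line $V$, hence lies in $K_T$. Finally $K_T^*=\langle T\rangle Z$ and $\langle T\rangle\cap Z\le G\cap Z=1$.
\end{proof}

\section{Projective primes: proof of Theorem~\ref{thm:conj}}\label{sec:conj}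

Let $p=(q^n-1)/(q-1)>3$ be prime. If $n=ab$ with $a,b>1$, then $p=\frac{q^{ab}-1}{q^a-1}\cdot\frac{q^a-1}{q-1}$ is composite; so $n$ is prime. If $n\mid q-1$, then $p=1+q+\dots+q^{n-1}\equiv n\equiv0\pmod n$, so $p=n$, although $p>n$. Hence $\gcd(n,q-1)=1$, and Lemma~\ref{lem:cycles}(b) applies with $N=p$ to $G=\mathrm{SL}_n(q)=\mathrm{PSL}_n(q)$. Fix $\zeta\in K^*$ of order $p$ with minimal polynomial $f$. Then $\deg f=n$, $f(0)=(-1)^n$, and every element of $G$ with characteristic polynomial $f$ is a $p$-cycle.

\medskip\noindent\emph{The elements $x$ and $y$.} If $n$ is odd, Theorem~\ref{thm:linear} gives $x,y\in G$ of orders $3,2$ such that $yx$ has characteristic polynomial $f$. If $n=2$, then $p=q+1>3$ is odd, so $q$ is even, and $f=t^2+\tau t+1$ with $\tau=\zeta+\zeta^q=\zeta+\zeta^{-1}\in\mathbb{F}_q$. There is one free coefficient, and in characteristic $2$ the involutions contain a one-column family. Put $b=\tau+1$ and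
\[
x=\begin{pmatrix}0&1\\1&1\end{pmatrix},\qquad y=\begin{pmatrix}1&b\\0&1\end{pmatrix},\qquad yx=\begin{pmatrix}b&1+b\\1&1\end{pmatrix}.
\]
Both $x$ and $y$ have determinant $1$. The matrix $x\neq1$ has characteristic polynomial $t^2+t+1$, so it has order $3$. If $b=0$ then $\zeta^2+\zeta+1=0$ and $\zeta^3=1$, which $p>3$ excludes; so $y$ has order $2$. The trace of $yx$ is $b+1=\tau$, so its characteristic polynomial is $f$.

In both cases put $z=(xy)^{-1}$ and $H=\langle x,y\rangle\le G$. Then $xyz=1$, $z$ is a $p$-cycle, $H$ is transitive, and by faithfulness $x,y,z$ have orders $3,2,p$ as permutations. It remains to show that $H=G$.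

\medskip\noindent\emph{$H$ is $2$-transitive.} Here primality is used a second time. Let $\mathrm{AGL}_1(p)$ be the group of maps $u\mapsto au+c$ of $\mathbb{F}_p$ with $a\ne0$. Its translations form a normal subgroup of order $p$ with quotient $\mathbb{F}_p^*$.

\begin{theorem}[Burnside; see {\cite[\S3.5]{DM}}]\label{thm:burnside}
A transitive permutation group of prime degree $p$ is either $2$-transitive or permutation isomorphic to a subgroup of $\mathrm{AGL}_1(p)$.
\end{theorem}

Suppose $H\le\mathrm{AGL}_1(p)$, and let bars denote images in $\mathbb{F}_p^*$. Since $z$ has order $p$, prime to $p-1$, we have $\bar z=1$, so $\bar x=\bar y^{-1}$. This element has order dividing both $3$ and $2$, so $\bar x=1$. Then $x$ is a translation of order $3$, contradicting $p>3$. By Theorem~\ref{thm:burnside}, $H$ is $2$-transitive.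

\medskip\noindent\emph{$H=G$.} Let $\Gamma\mathrm{L}_n(q)$ denote the group of invertible semilinear maps of $\mathbb{F}_q^n$.

\begin{theorem}[Cameron--Kantor {\cite[Theorem I]{CK}}]\label{thm:CK}
If $n\ge3$ and $H\le\Gamma\mathrm{L}_n(q)$ is $2$-transitive on the points of $\mathbb{P}^{n-1}(\mathbb{F}_q)$, then $H\ge\mathrm{SL}_n(q)$, or $(n,q)=(4,2)$ and $H=A_7$.
\end{theorem}

If $n\ge3$, then $n\neq4$ because $n$ is prime, and Theorem~\ref{thm:CK} gives $H=G$. Let $n=2$, with $q$ a power of $2$, and let $P$ be a point. The stabilizer $H_P$ is transitive on the other $q$ points, so $q$ divides $|H_P|$. In a basis whose first vector spans $P$, the stabilizer $G_P$ is the upper triangular group of order $q(q-1)$, and the unitriangular group $U_P$ of order $q$ is its normal, hence unique, Sylow $2$-subgroup. A Sylow $2$-subgroup of $H_P$ has order at least $q$ and lies in $U_P$, so $U_P\le H$. Taking for $P$ the two coordinate points, $H$ contains all upper and lower unitriangular matrices, and these generate $\mathrm{SL}_2(q)$ by row reduction. So $H=G$, and Theorem~\ref{thm:conj} is proved. \qed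

\section{Rigidity: proof of Theorem~\ref{thm:odd}(2)}\label{sec:rigid}

From now on $n=2m+1\ge3$ and the notation is that of Theorem~\ref{thm:odd}. For $g\in\mathrm{GL}_n(q)$ let $C(g)$ be its centralizer in the algebra $\operatorname{End}(V)$. Recall that $\dim C(g)$ does not change under field extension, that it is the sum of the squares of the eigenvalue multiplicities if $g$ is semisimple, and that it is $\sum_j(\lambda'_j)^2$ if $g$ is unipotent of Jordan type $\lambda$ with conjugate partition $\lambda'$.

\begin{lemma}\label{lem:classes}
The sets $\mathcal X$ and $\mathcal Y$ are $\mathrm{GL}_n(q)$-conjugacy classes contained in $\mathrm{SL}_n(q)$, of elements of orders $3$ and $2$, stable under inversion and under field automorphisms applied to the entries.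
\begin{enumerate}
\item[(a)] If $r\ne3$, then $\mathcal X$ consists of the semisimple elements with characteristic polynomial $(t-1)(t^2+t+1)^m$; if $r=3$, of the unipotent elements of type $(3,2^{m-1})$. In both cases $\dim C(x)=2m^2+1$.
\item[(b)] If $r\neq2$, then $\mathcal Y$ consists of the diagonalizable elements with eigenvalues $\varepsilon$, $-\varepsilon$ of multiplicities $m+1$, $m$; if $r=2$, of the unipotent elements of type $(2^m,1)$. In both cases $\dim C(y)=(m+1)^2+m^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrices $P_3$ and $C$ have determinant $1$ and cube $1$, and $P_3\ne1$. If $r\neq3$, then $t^3-1$ is separable, so elements with $x^3=1$ are semisimple and are determined up to conjugacy by the characteristic polynomial, here $(t^3-1)(t^2+t+1)^{m-1}$; the multiplicities are $m,m,1$. If $r=3$, then $t^3-1=(t-1)^3$ and $t^2+t+1=(t-1)^2$, so $P_3$ and $C$ are single Jordan blocks; the conjugate partition of $(3,2^{m-1})$ is $(m,m,1)$.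

(b) If $r\neq2$, then $y$ is diagonalizable, $\dim\ker(y-\varepsilon)=m+1$, and $\det y=\varepsilon^{m+1}(-\varepsilon)^m=\varepsilon(-1)^m=1$. If $r=2$, then $(y-1)^2=0$, so the blocks have size at most $2$ and $m$ of them have size $2$; the conjugate partition is $(m+1,m)$.

The descriptions in (a) and (b) are unchanged by inversion and by field automorphisms.
\end{proof}

Assume now $\gcd(n,q-1)=1$, and let $T\in G$ be an $N$-cycle. By Lemma~\ref{lem:cycles}, $\dim C(T)=n$, so for $x\in\mathcal X$, $y\in\mathcal Y$,
\begin{equation}\label{eq:rigid}
\dim C(x)+\dim C(y)+\dim C(T)=(2m^2+1)+(2m^2+2m+1)+(2m+1)=n^2+2 .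
\end{equation}
This identity suggests the count, heuristically. The class of $g$ has roughly $q^{n^2-\dim C(g)}$ elements and $G$ has roughly $q^{n^2-1}$, so if the products $yx$ were spread evenly, $T$ would be hit about $q^{n^2+1-\dim C(x)-\dim C(y)}=q^{n-1}$ times. That is the size of $N$, which leaves room for one orbit of $\langle T\rangle$.

\subsection*{Generation}
For composite $N$ Theorem~\ref{thm:burnside} is not available. Instead we use that $\langle T\rangle Z$ is a \emph{Singer cycle}, a cyclic subgroup of order $q^n-1$ in $\mathrm{GL}_n(q)$. For $s\mid n$, a subgroup $\mathrm{GL}_{n/s}(q^s)$ is \emph{naturally embedded} if it is the group of all invertible $E$-linear maps of $V$ for a subfield $E\subseteq\operatorname{End}(V)$ of order $q^s$ containing the scalars.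

\begin{theorem}[Kantor \cite{K}]\label{thm:kantor}
A subgroup of $\mathrm{GL}_n(q)$ containing a Singer cycle has a normal subgroup $\mathrm{GL}_{n/s}(q^s)$, naturally embedded, for some $s\mid n$.
\end{theorem}

So the only obstruction to generation is an invariant extension field, and the numbers $m$ and $2m+1$, being coprime, rule it out.

\begin{lemma}\label{lem:gen}
If $y\in\mathcal Y$ and $T\in G$ is an $N$-cycle, then $\langle y,T\rangle=G$.
\end{lemma}

\begin{proof}
Let $H=\langle y,T\rangle\le G$. The group $HZ$ contains the Singer cycle $\mathbb{F}_q[T]^*$, so it has a normal subgroup $\mathrm{GL}_{n/s}(q^s)$ defined by a field $E$. The center of this subgroup is $E^*$, so conjugation by $HZ$ preserves $E$ and acts on it by field automorphisms fixing $\mathbb{F}_q$. This gives a homomorphism $HZ\to\mathrm{Gal}(E/\mathbb{F}_q)$ to a group of order $s$, which is odd because $n$ is. Since $y^2=1$, the image of $y$ is trivial: $y$ is $E$-linear. Then the image of $y-\varepsilon$ is an $E$-subspace of $\mathbb{F}_q$-dimension $m$, so $s\mid m$. As $s\mid 2m+1$, we get $s=1$ and $HZ=\mathrm{GL}_n(q)$.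 Since $Z$ is central, the derived subgroups satisfy $H'=(HZ)'=\mathrm{GL}_n(q)'$, which is $\mathrm{SL}_n(q)$ for $n\ge3$. Hence $H=G$.
\end{proof}

If $yx=T$ then $\langle x,y\rangle=\langle y,T\rangle$, so every pair in Theorem~\ref{thm:odd}(2) generates $G$.

\subsection*{Existence}
The characteristic polynomial $f$ of $T$ is irreducible with $f(0)=-1$. By the proof of Theorem~\ref{thm:linear}, some $T_w=yx_w$, with $y,x_w$ as in \eqref{eq:y}, \eqref{eq:x}, has characteristic polynomial $f$, so it is conjugate to $T$ in $\mathrm{GL}_n(q)$. It suffices to show that $y\in\mathcal Y$ and $x=x_w\in\mathcal X$. The map $y-\varepsilon$ kills $e_0$ and sends $e_{2i-1}$ and $e_{2i}$ to $v_i=e_{2i}-\varepsilon e_{2i-1}$ and $-\varepsilon v_i$, so its rank is $m$ and $y\in\mathcal Y$. If $r\ne3$, then $x$ is semisimple with characteristic polynomial $(t^2+t+1)^m(t-1)$, and $x\in\mathcal X$.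

Let $r=3$. Now the class of $x_w$ depends on $w$. Put $\nu=x-1$. On $S$ we have $\nu^2=x^2+x+1=0$, and $\nu$ has rank $1$ on each of the $m$ planes, so $\nu(S)=\ker(\nu|_S)$ has dimension $m$. Also $\nu e_{2m}=w$. Suppose $\nu w=0$. Then $w\in\nu(S)$, so $\operatorname{rank}\nu=m$ and $\dim\ker(x-1)=m+1$. Since also $\dim\ker(y-\varepsilon)=m+1$ and $\dim V=2m+1$, some $v\neq0$ satisfies $xv=v$ and $yv=\varepsilon v$. Then $T_wv=\varepsilon v$, which is impossible as $f$ is irreducible of degree $n\ge3$. So $\nu w\ne0$. Then $w\notin\nu(S)$, and the ranks of $\nu,\nu^2,\nu^3$ are $m+1,1,0$. The numbers of Jordan blocks of size at least $1,2,3$ are the successive rank differences $m,m,1$, so the type is $(3,2^{m-1})$ and $x\in\mathcal X$.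

\subsection*{Uniqueness}
Two pairs are conjugate if there is an invertible linear map intertwining them. An intertwiner is a fixed vector of a suitable action on $\operatorname{End}(V)$, and the following inequality produces fixed vectors when the individual generators fix enough.

\begin{theorem}[Scott {\cite[Theorem 1]{S}}]\label{thm:scott}
If $g_1\cdots g_k=1$ and $\Gamma=\langle g_1,\dots,g_k\rangle$ acts linearly on a finite-dimensional space $W$, then
\[
\sum_{i}\bigl(\dim W-\dim W^{g_i}\bigr)\ge2\dim W-\dim W^\Gamma-\dim(W^*)^\Gamma .
\]
\end{theorem}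

Let $(x,y),(x',y')\in\mathcal X\times\mathcal Y$ with $yx=y'x'=T$. The group $G\times G$ acts on $W=\operatorname{End}(V)$ by $(g,g')\cdot\phi=g'\phi g^{-1}$. Take $g_1=(y,y')$, $g_2=(x,x')$, $g_3=(T^{-1},T^{-1})$; their product is $1$. If $g'=hgh^{-1}$, then $\phi\mapsto h^{-1}\phi$ maps the fixed space $\{\phi:g'\phi=\phi g\}$ of $(g,g')$ bijectively onto $C(g)$. So Theorem~\ref{thm:scott} and \eqref{eq:rigid} give $3n^2-(n^2+2)\ge 2n^2-\dim W^\Gamma-\dim(W^*)^\Gamma$, that is,
\[
\dim W^\Gamma+\dim(W^*)^\Gamma\ge2>0 .
\]
An element of $W^\Gamma$ is a map $\phi$ with $\phi x=x'\phi$ and $\phi y=y'\phi$. Every functional on $W$ is $\phi\mapsto\operatorname{tr}(\psi\phi)$ for a unique $\psi\in W$, and $\operatorname{tr}(\psi g'\phi g^{-1})=\operatorname{tr}(g^{-1}\psi g'\phi)$, so the functional is $\Gamma$-invariant exactly when $\psi x'=x\psi$ and $\psi y'=y\psi$. Thus there is a nonzero intertwiner in one of the two directions. It commutes with $T=yx=y'x'$, so it lies in $\mathbb{F}_q[T]^*=\langle T\rangle\times Z$ by Lemma~\ref{lem:cycles}(b). Scalars act trivially by conjugation, so the two pairs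 are conjugate under $\langle T\rangle$. Conversely, conjugation by $\langle T\rangle$ preserves the set of pairs. An element of $\langle T\rangle$ fixing a pair centralizes $\langle x,y\rangle=G$, so it is $1$. The orbit is therefore regular and has $N$ elements. This proves part (2). \qed

\section{Number and genus: proof of Theorem~\ref{thm:odd}(3)}\label{sec:count}

Necessity of $\gcd(n,q-1)=1$ is part (1). Assume this condition. A pair $(x,y)$ from part (2), with $z=(xy)^{-1}$, is a dessin as required, which gives existence. To count, note that a dessin with monodromy group $G$ in its natural action is given by a pair $(x,y)$ generating $G$, and that a permutation of the points conjugating one such pair to another normalizes $G$. So we need the normalizer. Let $\phi_r$ be the permutation of the points that raises coordinates to the $r$-th power; it generates $\mathrm{P}\Gamma\mathrm{L}_n(q)$ together with $\mathrm{PGL}_n(q)=G$, and conjugation by it raises matrix entries to the $r$-th power.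

\begin{lemma}\label{lem:normalizer}
The normalizer of $G$ in the symmetric group on the points is $\mathrm{P}\Gamma\mathrm{L}_n(q)=G\langle\phi_r\rangle$.
\end{lemma}

\begin{proof}
The group $G\langle\phi_r\rangle$ normalizes $G$. For the converse we recover the lines from $G$. Let $P=\langle v_1\rangle\ne Q=\langle v_2\rangle$ be points. The stabilizer $G_{P,Q}$ in $G=\mathrm{PGL}_n(q)$ preserves the line $PQ$. It is transitive on the points $\langle v_3\rangle$ off the line, because $v_1,v_2,v_3$ extends to a basis for each of them. There are $q^2+\dots+q^{n-1}>q+1$ such points, so they form the unique largest orbit of $G_{P,Q}$, and $PQ$ is its complement. A permutation $\pi$ normalizing $G$ conjugates $G_{P,Q}$ to $G_{\pi P,\pi Q}$ and matches their orbits, so it maps lines to lines. By the fundamental theorem of projective geometry, which applies as $n\ge3$, such a permutation lies in $\mathrm{P}\Gamma\mathrm{L}_n(q)$.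
\end{proof}

By Lemma~\ref{lem:classes} the normalizer preserves $\mathcal X$ and $\mathcal Y$, so the condition $x\in\mathcal X$, $y\in\mathcal Y$ does not depend on the identification of edges with points. Let $\Pi$ be the set of pairs $(x,y)\in\mathcal X\times\mathcal Y$ with $yx$ an $N$-cycle. All of them generate $G$, so the set $\mathcal D$ of isomorphism classes to be counted is the set of orbits of $G\langle\phi_r\rangle$ on $\Pi$.

Fix $\zeta_0\in K^*$ of order $N$. For $(x,y)\in\Pi$, Lemma~\ref{lem:cycles}(b) shows that the eigenvalues of $yx$ are $\zeta_0^{a},\zeta_0^{aq},\dots,\zeta_0^{aq^{n-1}}$ for some $a\in(\mathbb Z/N)^*$. The coset $a\langle q\rangle$ determines the characteristic polynomial, hence the class of $yx$ in $\mathrm{GL}_n(q)=G\times Z$, which is its class in $G$; and every coset arises from an $N$-cycle. By the existence statement of part (2) every coset arises from a pair in $\Pi$. If two pairs give the same coset, we may conjugate one by $G$ so that the products agree, and then they are conjugate by uniqueness. So the $G$-orbits on $\Pi$ correspond to $(\mathbb Z/N)^*/\langle q\rangle$.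 Conjugation by $\phi_r$ raises the coefficients of the characteristic polynomial, and hence its roots, to the $r$-th power, so it multiplies $a$ by $r$. As $q\in\langle r\rangle$, we obtain a bijection
\begin{equation}\label{eq:kappa}
\kappa\colon\mathcal D\to(\mathbb Z/N)^*/\langle r\rangle,\qquad \kappa(x,y)=a\langle r\rangle\ \text{ if }\zeta_0^a\text{ is an eigenvalue of }yx .
\end{equation}
The order $o$ of $r$ modulo $N$ divides $ne$, since $r^{ne}=q^n\equiv1$. If $o<ne$ then $o\le ne/2$ and $N\le r^o-1<q^{n/2}<q^{n-1}<N$, which is absurd. Hence $|\mathcal D|=\varphi(N)/(ne)$.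

For the genus, let $F_x$ and $F_y$ be the numbers of fixed points of $x$ and $y$. Then $c(x)=F_x+(N-F_x)/3$, $c(y)=F_y+(N-F_y)/2$ and $c(z)=1$, so \eqref{eq:euler} reads
\[
2-2g=\frac{N+2F_x}{3}+\frac{N+F_y}{2}+1-N,
\]
which is the stated formula for $g$. A fixed point is a line in an eigenspace over $\mathbb{F}_q$, and an eigenspace of dimension $d$ contributes $(q^d-1)/(q-1)$ points. By Lemma~\ref{lem:classes}, the eigenspaces of $x$ over $\mathbb{F}_q$ have dimensions $m,m,1$ if $q\equiv1\pmod3$. If $q\equiv 2\pmod 3$, then $t^2+t+1$ is irreducible and there is one eigenspace, of dimension $1$. If $3\mid q$, there is one, of dimension $m$, the number of Jordan blocks. The eigenspaces of $y$ have dimensions $m+1,m$ if $q$ is odd, and there is one of dimension $m+1$ if $q$ is even. This gives $F_x$ and $F_y$ and proves part (3). \qed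

\begin{remark}
For $n=3$ the condition $x\in\mathcal X$, $y\in\mathcal Y$ is automatic, so $\mathcal D$ contains all the dessins of part (3). Indeed, an involution in $\mathrm{SL}_3(q)$ has eigenvalues $1,-1,-1$ or Jordan type $(2,1)$, so it lies in $\mathcal Y$. As $3\nmid q-1$, either $q\equiv2\pmod3$, and an element of order $3$ has characteristic polynomial $(t-1)(t^2+t+1)$; or $r=3$, and type $(2,1)$ is excluded because $\ker(x-1)$ and $\ker(y+1)$ would be two planes in $V$ and $yx$ would have an eigenvector in their intersection.
\end{remark}

\section{The Galois orbit: proof of Theorem~\ref{thm:odd}(4)}\label{sec:galois}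

Let $k=\overline{\mathbb Q}\subset\mathbb C$. A \emph{Belyi pair} $(X,\beta)$ is a smooth irreducible projective curve over $k$ with a nonconstant morphism $\beta\colon X\to\mathbb P^1$ unramified outside $0,1,\infty$. On the surface $X(\mathbb C)$ it defines the dessin with black vertices $\beta^{-1}(0)$, white vertices $\beta^{-1}(1)$, and edges the components of $\beta^{-1}((0,1))$. We use the standard fact that this is a bijection between isomorphism classes of Belyi pairs and of dessins. An element $\sigma\in\mathrm{Gal}(k/\mathbb Q)$, applied to the coefficients of the equations of $(X,\beta)$, takes a dessin $D$ to a dessin $D^\sigma$. The \emph{field of moduli} of $D$ is the fixed field of $\{\sigma:D^\sigma\cong D\}$.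

There is no formula for the triple of $D^\sigma$ in terms of that of $D$, but the conjugacy classes of its three members can be computed. By \eqref{eq:kappa}, that is all we need. Write $\omega_d=\exp(2\pi i/d)$.

\begin{lemma}\label{lem:galois}
Let $D$ have triple $(x,y,z)$, and let $M$ be a common multiple of the orders of $x,y,z$. Let $\sigma(\omega_M)=\omega_M^{\chi}$ and $c\chi\equiv1\pmod M$. Let $D^\sigma$ have triple $(x',y',z')$. Then some bijection from the edges of $D$ to those of $D^\sigma$ induces an isomorphism $\iota$ of the monodromy groups such that $x',y',z'$ are conjugate in $\langle x',y'\rangle$ to $\iota(x)^c,\iota(y)^c,\iota(z)^c$.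
\end{lemma}

\begin{proof}
We first describe the monodromy group and the classes of $x,y,z$ algebraically.

\emph{The group.} Let $E=k(X)$, of degree $N$ over $k(t)$ with $t=\beta$, and let $\mathcal M\supset k(t)$ be the field of germs of meromorphic functions at $\frac12$. Each edge contains one point over $\frac12$; the branch of $\beta^{-1}$ through it gives a $k(t)$-embedding $E\to\mathcal M$, and these $N$ embeddings are distinct. The field $\Omega$ generated by their images is a Galois closure of $E/k(t)$, and $\Gamma=\mathrm{Gal}(\Omega/k(t))$ acts faithfully on the embeddings, that is, on the edges. Analytic continuation along a loop in $\mathbb C\setminus\{0,1\}$ based at $\frac12$ is an element of $\Gamma$. The counterclockwise circles of radius $\frac12$ about $0$ and $1$ generate the fundamental group and act on the edges as $x$ and $y$. An element of $\Omega$ fixed by both is a single-valued algebraic function, so it lies in $\mathbb C(t)$, and in $k(t)$ since it is algebraic over $k(t)$. Thus $\Gamma=\langle x,y\rangle$. The product of the two circles, in either order, is homotopic to a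 loop that runs out to a large circle, goes once around it counterclockwise, and returns. So $z$ is continuation along such a loop traversed backwards, which is counterclockwise in the coordinate $1/t$.

\emph{The classes.} Let $u$ be one of $t$, $t-1$, $1/t$, and let $Q$ be a place of $\Omega$ at which $u$ vanishes, to order $d$ say, with uniformizer $\pi$. The residue field is $k$; write $g(Q)\in k$ for the value of $g$. Recall that the stabilizer $I_Q\le\Gamma$ has order $d$, and that $\gamma\mapsto(\gamma\pi/\pi)(Q)$ is an isomorphism of $I_Q$ onto the $d$-th roots of unity, independent of $\pi$. Let $\gamma_Q\in I_Q$ be the element with value $\omega_d$. We claim that $x=\gamma_Q$ for some $Q$ over $t=0$. Near $0$ the germs in $\Omega$ expand as Puiseux series in $t$, and continuation around $0$ multiplies the term $t^{\rho}$ by $\exp(2\pi i\rho)$. The order of vanishing of the series defines a place $Q$ over $0$ fixed by $x$. Since $t$ vanishes to order $d$ at $Q$, the series of $\pi$ starts with a multiple of $t^{1/d}$, so $(x\pi/\pi)(Q)=\omega_d$. The same argument with $u=t-1$ and $u=1/t$, the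 germs being first continued along the path to the large circle in the second case, applies to $y$ and $z$.

\emph{Transport.} Let $\Omega',\Gamma'$ be the same objects for $D^\sigma$. Extend $\sigma$ to $k(t)$ by $\sigma(t)=t$. If $E=k(t)[\theta]/(R)$, then the function field of $D^\sigma$ is $E'=k(t)[\theta]/(R^\sigma)$, and $\Omega,\Omega'$ are splitting fields of $R,R^\sigma$. So $\sigma$ extends to field isomorphisms $s_0\colon E\to E'$ and $s\colon\Omega\to\Omega'$. The map $j\mapsto sjs_0^{-1}$ is a bijection between the two sets of embeddings, and it induces the isomorphism $\iota(\gamma)=s\gamma s^{-1}$ of $\Gamma$ onto $\Gamma'$. As $s$ fixes $u$, it carries $Q$ to a place $sQ$ of $\Omega'$ over the same point, with the same $d$ and with uniformizer $s\pi$. Applying $s$ to $g-g(Q)$, which vanishes at $Q$, gives $(sg)(sQ)=\sigma(g(Q))$. Hence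
\[
\frac{\iota(\gamma_Q)(s\pi)}{s\pi}(sQ)=s\Bigl(\frac{\gamma_Q\pi}{\pi}\Bigr)(sQ)=\sigma(\omega_d).
\]
The same computation with $\sigma=1$ and $s=\delta\in\Gamma$ gives $\gamma_{\delta Q}=\delta\gamma_Q\delta^{-1}$. Since $\Gamma$ is transitive on the places over a given point, the elements $\gamma_Q$ over $0$, $1$, $\infty$ form the conjugacy classes of $x$, $y$, $z$; likewise for $\Gamma'$. In particular $d\mid M$, so $\sigma(\omega_d)=\omega_d^\chi$, $\iota(\gamma_Q)=\gamma_{sQ}^{\chi}$ and $\gamma_{sQ}=\iota(\gamma_Q)^c$. The lemma follows.
\end{proof}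

Now let $D\in\mathcal D$ be given by $(x,y)\in\Pi$, and apply the lemma with $M=6N$. Use its bijection to identify the edges of $D^\sigma$ with the points. Then $D^\sigma$ has monodromy group $G$, and $x',y',z'$ are conjugate in $G$ to $x^c,y^c,z^c$, with $c$ prime to $6N$. Here $x^c=x^{\pm1}\in\mathcal X$ because $\mathcal X$ is stable under inversion, $y^c=y\in\mathcal Y$, and $z^c$ is an $N$-cycle. So $D^\sigma\in\mathcal D$. Moreover $y'x'$ is conjugate to $z'^{-1}$, hence to $(z^{-1})^c$, hence to $(yx)^c$. If $\zeta_0^a$ is an eigenvalue of $yx$, then $\zeta_0^{ac}$ is an eigenvalue of $y'x'$, so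
\[
\kappa(D^\sigma)=\chi(\sigma)^{-1}\kappa(D),
\]
where $\chi(\sigma)\in(\mathbb Z/N)^*$ is defined by $\sigma(\omega_N)=\omega_N^{\chi(\sigma)}$. The map $\chi$ is onto and induces the isomorphism $\mathrm{Gal}(\mathbb Q(\omega_N)/\mathbb Q)\cong(\mathbb Z/N)^*$. Since $\kappa$ is a bijection, the action on $\mathcal D$ is transitive, and the stabilizer of every $D$ is $\{\sigma:\chi(\sigma)\in\langle r\rangle\}$, whose fixed field is $\mathbb Q(\omega_N)^{\langle r\rangle}$. This proves part (4) and completes the proof of Theorem~\ref{thm:odd}. \qed

\begin{example}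
For $(q,n)=(2,3)$ we have $\langle2\rangle=\{1,2,4\}\le(\mathbb Z/7)^*$. The element $\eta=\omega_7+\omega_7^2+\omega_7^4$ is fixed by this group and satisfies $\eta+\bar\eta=-1$, $\eta\bar\eta=2$, so the field of moduli is $\mathbb Q(\sqrt{-7})$. Complex conjugation has $\chi=-1\notin\langle 2\rangle$ and reverses orientation, so the two dessins are the tree of Figure~\ref{fig:tree} and its mirror image.
\end{example}

\begin{thebibliography}{9}

\bibitem{CK} Cameron and Kantor, J. Algebra \textbf{60} (1979), 384--422.

\bibitem{DM} Dixon and Mortimer, \emph{Permutation Groups}.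

\bibitem{JZ} Gareth A. Jones and Alexander K. Zvonkin, \emph{Klein's ten planar dessins of degree 11, and beyond}, arXiv:2104.12015 (2021).

\bibitem{K} Kantor, J. Algebra \textbf{62} (1980), 232--234.

\bibitem{S} Scott, Ann. of Math. \textbf{105} (1977).

\end{thebibliography}
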